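
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{The order of magnitude of the Ramsey--Tur\'an number
$\mathbf{RT}_s(n,K_{s+1},n^{\delta})$}


\begin{abstract}
Let $\alpha_s(G)$ be the largest number of vertices in a $K_s$-free induced subgraph of $G$, and let
$\mathbf{RT}_s(n,K_{s+1},f)$ be the largest number of edges in a $K_{s+1}$-free graph $G$ on $n$ vertices with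
$\alpha_s(G)<f$. Every neighborhood in such a graph is $K_s$-free, so this number is at most $nf/2$. We prove
a conjecture stated by Bennett and Dudek: for $1/2<\delta<1$ and all large $s$ the trivial bound has the right
order, $\mathbf{RT}_s(n,K_{s+1},n^{\delta})=\Theta(n^{1+\delta})$. We then prove the same for every $s\ge 2$,
uniformly in the threshold $f$. The graphs are random subgraphs of the collinearity graph of an
explicit point-line geometry built on the graph of a norm over a finite field. For small $s$ the geometry has
unwanted cliques. A second random coloring destroys them, and a decomposition into cores shows that it does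
not create large $K_s$-free sets.
\end{abstract}

\section{The question and the results}

For an integer $s\ge 2$ and a graph $G$, let $\alpha_s(G)$ denote the maximum number of vertices in a
$K_s$-free induced subgraph of $G$. Thus $\alpha_2(G)$ is the independence number $\alpha(G)$. For a graph $H$
and a threshold $f=f(n)$, the \emph{Ramsey--Tur\'an number} $\mathbf{RT}_s(n,H,f)$ is the maximum number of
edges in an $H$-free graph $G$ on $n$ vertices with $\alpha_s(G)<f$.

We study $H=K_{s+1}$, where there is an immediate upper bound. In a $K_{s+1}$-free graph the neighborhood of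
every vertex induces a $K_s$-free graph. Hence $\Delta(G)\le\alpha_s(G)$, and if $\alpha_s(G)<f$ then
\begin{equation}\label{eq:upper}
\Delta(G)<f\qquad\text{and}\qquad e(G)\le \tfrac12 nf .
\end{equation}
The question is whether \eqref{eq:upper} is attained up to a constant factor: are there $K_{s+1}$-free graphs
in which typical neighborhoods are, up to a constant, the largest $K_s$-free sets? For $f$ just above
$(1-\frac1s)n$ there are. If $s$ divides $n$, let $G$ be the complete $s$-partite graph with parts of size
$n/s$. A $K_s$-free set must miss a part, so $\alpha_s(G)=(1-\frac1s)n$, and this is also the degree of every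
vertex. For smaller $f$ one would like to overlay many complete $s$-partite graphs on smaller vertex sets, so
that every large set of vertices meets all parts of at least one of them, without creating a $K_{s+1}$.

There is a natural barrier at $f\approx\sqrt n$: below it no graph is admissible.

\begin{proposition}\label{prop:range}
If $s\ge2$ and $n\ge\max(9,s^2)$, then every $K_{s+1}$-free graph $G$ on $n$ vertices has
$\alpha_s(G)\ge\sqrt n$. In particular, for $\delta\le 1/2$ and such $n$ there is no $K_{s+1}$-free graph on
$n$ vertices with $\alpha_s(G)<n^{\delta}$.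
\end{proposition}

Above the barrier it is known that for every $\varepsilon>0$, every $1/2<\delta<1$ and all sufficiently large
$s$,
\[
\Omega\big(n^{1+\delta-\varepsilon}\big)=\mathbf{RT}_s(n,K_{s+1},n^{\delta})=O\big(n^{1+\delta}\big),
\]
and that for some specific values of $\delta$ the $\varepsilon$ can be removed. The following conjecture is
posed in \cite{BD}.

\begin{conjecture}[\cite{BD}]\label{conj}
For every $1/2<\delta<1$ and all sufficiently large $s$,
$\mathbf{RT}_s(n,K_{s+1},n^{\delta})=\Omega(n^{1+\delta})$, and hence
$\mathbf{RT}_s(n,K_{s+1},n^{\delta})=\Theta(n^{1+\delta})$.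
\end{conjecture}

We prove it. Since $r/(2r-1)$ decreases to $1/2$ as $r\to\infty$, Conjecture~\ref{conj} follows from our first
theorem.

\begin{theorem}\label{thm:conj}
Let $1/2<\delta<1$, let $r\ge3$ be an integer with $r/(2r-1)<\delta$, and let $s\ge r-1$. Then
$\mathbf{RT}_s(n,K_{s+1},n^{\delta})=\Theta(n^{1+\delta})$.
\end{theorem}

The second theorem removes the condition that $s$ be large and is uniform in the threshold.

\begin{theorem}\label{thm:strong}
For all integers $s\ge2$ and $r\ge3$ there are constants $C',c'>0$ such that for all $n$ and all real $f$ with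
$C'n^{r/(2r-1)}\le f\le n$,
\[
c'\,nf\le\mathbf{RT}_s(n,K_{s+1},f)\le\tfrac12nf .
\]
Consequently $\mathbf{RT}_s(n,K_{s+1},n^{\delta})=\Theta(n^{1+\delta})$ for every $s\ge2$ and every
$1/2<\delta<1$.
\end{theorem}

The consequence is obtained by choosing $r$ with $r/(2r-1)<\delta$. In the same way the theorem covers all $f$
with $n^{1/2+\eta}\le f\le n$ and $n$ large, for each fixed $\eta>0$. Theorem~\ref{thm:strong} contains
Theorem~\ref{thm:conj}. We prove Theorem~\ref{thm:conj} first because its proof is short and contains the
construction.

The upper bounds are \eqref{eq:upper}, so only lower bounds need proof. Section~\ref{sec:transfer} reduces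
them to one graph for each large power of two $q$, with $r$ and $s$ fixed. Section~\ref{sec:lines} explains
the line-coloring construction and carries it out by hand over a parabola, which settles the exponents
$\delta>2/3$. Section~\ref{sec:norm} replaces the parabola by a hypersurface in $\mathbb F_q^r$ and proves
Theorem~\ref{thm:conj}. Sections~\ref{sec:planes} and~\ref{sec:cores} prove Theorem~\ref{thm:strong}, and
Section~\ref{sec:range} proves Proposition~\ref{prop:range}.

\medskip
\noindent\textbf{Conventions.} Logarithms are natural, $\mathrm e$ is their base, $\log^2q=(\log q)^2$, and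
$[s]=\{1,\dots,s\}$. The integers $r,s$ are fixed while $q\to\infty$. ``With high probability'' means with
probability tending to $1$ as $q\to\infty$, and constants in $O(\cdot)$ and rates in $o(\cdot)$ depend only on
$r,s$.

\section{Reduction to one graph for each \texorpdfstring{$q$}{q}}\label{sec:transfer}

\begin{definition}
Let $r,s\ge2$. The pair $(r,s)$ is \emph{realizable} if there are constants $C\ge1$, $c>0$ and $q_0$ such that
for every power of two $q\ge q_0$ there is a $K_{s+1}$-free graph $G_q$ with
\[
|V(G_q)|=q^{2r-1},\qquad \alpha_s(G_q)<Cq^{r},\qquad e(G_q)\ge c\,q^{3r-1}.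
\]
\end{definition}

The average degree of $G_q$ is of order $q^r$, as is the bound on $\alpha_s(G_q)$. So $G_q$ is extremal up to
constants for the threshold $Cq^r=C|V(G_q)|^{r/(2r-1)}$. Blowing up reaches all larger thresholds.

\begin{lemma}\label{lem:transfer}
If $(r,s)$ is realizable, then there are $C',c'>0$ such that $\mathbf{RT}_s(n,K_{s+1},f)\ge c'nf$ for all $n$
and all real $f$ with $C'n^{r/(2r-1)}\le f\le n$.
\end{lemma}

\begin{proof}
Enlarge $C$ so that $2C\ge q_0^{\,r-1}$, and put $C'=2^rC$. Given $n$ and $f$, let $q$ be the smallest power
of two with $q^{r-1}\ge 2Cn/f$. Since $f\le n$, we have $q^{r-1}\ge2C\ge\max(2,q_0^{\,r-1})$, so $q\ge2$ and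
$q\ge q_0$. By minimality $(q/2)^{r-1}<2Cn/f$, that is,
\begin{equation}\label{eq:qsize}
q^{r-1}<2^rC\,\frac nf .
\end{equation}
Because $f\ge2^rCn^{r/(2r-1)}$, the right side is at most $n^{(r-1)/(2r-1)}$, and so $q^{2r-1}<n$. Let
$b=\lceil n/q^{2r-1}\rceil$ and $N=bq^{2r-1}$. Then $n\le N\le 2n$.

Let $G$ be obtained from $G_q$ by replacing each vertex by an independent set of size $b$ and each edge by a
complete bipartite graph. A clique of $G$ projects injectively onto a clique of $G_q$, so $G$ is
$K_{s+1}$-free. If $W\subseteq V(G)$ induces a $K_s$-free graph, then so does its projection to $V(G_q)$,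
because a clique of the projection lifts to $W$. Hence
\[
|W|\le b\,\alpha_s(G_q)<bCq^r=\frac{CN}{q^{r-1}}\le\frac{2Cn}{q^{r-1}}\le f ,
\]
so $\alpha_s(G)<f$. Moreover $e(G)=b^2e(G_q)\ge cb^2q^{3r-1}=cN^2q^{1-r}$. Averaging over all $n$-subsets of
$V(G)$, some $n$-vertex induced subgraph has at least
\[
\frac{n(n-1)}{N(N-1)}\,e(G)\ge c\,n(n-1)q^{1-r}\ge\frac c2\,n^2q^{1-r}\ge\frac{c}{2^{r+1}C}\,nf
\]
edges, by $n>q^{2r-1}\ge2$ and \eqref{eq:qsize}. It is $K_{s+1}$-free, and its $\alpha_s$ is still less
than $f$.
\end{proof}

\section{Coloring the lines of a geometry}\label{sec:lines}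

\subsection{Which parameters to aim for}

Consider a geometry of points and lines in which two points lie on at most one common line, each line has $k$
points, and each point lies on $q$ lines. Split each line at random into $s$ classes, and join two points if
they lie on a common line and in different classes of it. The result is an overlay of complete $s$-partite
graphs in which typical degrees have order $qk$. If there are $n_0$ points, there are $L=n_0q/k$ lines. A set
$S$ of $m$ points has $mq$ incidences with lines, hence $mq/L=mk/n_0$ points on an average line. Once this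
average is a large constant, $S$ should meet all $s$ classes of some line, and so contain a $K_s$. Thus one
expects $\alpha_s$ to be of order at most $n_0/k$. This matches the degree $qk$ when $n_0=qk^2$. With
$k=q^{r-1}$ we get $n_0=q^{2r-1}$ and degree $q^r$, which are the parameters of a realizable pair. A clique
contained in one line has at most $s$ points, because its points are in different classes. So the task is to
control the cliques not contained in a line.

\subsection{The geometry over a set \texorpdfstring{$A$}{A}}

Let $q$ be a prime power, $r\ge2$, and let $A\subseteq\mathbb F_q^r$ have $k:=|A|=q^{r-1}$ elements. The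
\emph{points} are the elements of $V=A\times\mathbb F_q^r$, so $|V|=q^{2r-1}$. For $\mu\in\mathbb F_q$ and
$c\in\mathbb F_q^r$ there is a \emph{line}
\[
\ell_{\mu,c}=\{(x,\mu x+c):x\in A\}
\]
of \emph{slope} $\mu$. There are $L:=q^{r+1}$ lines, each with $k$ points, and every point lies on exactly $q$
lines, one for each slope. Two distinct points $(x,y),(x',y')$ lie on a common line if and only if $x\ne x'$
and $y-y'=\mu(x-x')$ for some $\mu\in\mathbb F_q$. Then $\mu$, and with it the line, is unique, and we call the
points \emph{collinear} with slope $\mu$. To avoid confusion, the lines of the vector space $\mathbb F_q^r$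
are always called \emph{affine lines}. The number of collinear pairs is
\begin{equation}\label{eq:pairs}
E_0=\tfrac12q^{2r-1}\cdot q(k-1)\ge\tfrac14q^{3r-1}.
\end{equation}

\begin{lemma}[Line coloring]\label{lem:coloring}
Let $r,s\ge2$ and $C=2s\log s$. Choose independent uniformly random colorings $\chi_\ell:\ell\to[s]$, one for
each line $\ell$, and let $u\sim v$ in $G$ if $u,v$ are collinear, on $\ell$ say, and
$\chi_\ell(u)\ne\chi_\ell(v)$. If $q$ is large, then with positive probability $\alpha_s(G)<Cq^r$ and
$e(G)\ge\frac1{16}q^{3r-1}$.
\end{lemma}

\begin{proof}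
Let $m=\lceil Cq^r\rceil$. Fix a set $S$ of $m$ points and put $x_\ell=|S\cap\ell|$, so that
$\sum_\ell x_\ell=mq$. If $\chi_\ell$ takes all $s$ values on $S\cap\ell$, then $G[S]$ contains a $K_s$. A
given color is missing on $S\cap\ell$ with probability $(1-\frac1s)^{x_\ell}$. As the lines are colored
independently,
\[
\Pr\big(G[S]\not\supseteq K_s\big)\le\prod_\ell s\Big(1-\frac1s\Big)^{x_\ell}
\le\exp\Big(L\log s-\frac{mq}s\Big)\le\exp\Big(-\frac{mq}{2s}\Big),
\]
because $L\log s=q\cdot q^{r}\log s\le q\cdot\frac mC\log s=\frac{mq}{2s}$. There are at most
$|V|^m=\exp((2r-1)m\log q)$ choices of $S$. Hence with high probability every $m$-set contains a $K_s$, which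
means $\alpha_s(G)\le m-1<Cq^r$.

Each collinear pair is an edge with probability $1-\frac1s\ge\frac12$, so $\mathbb E\,e(G)\ge\frac12E_0$, while
always $e(G)\le E_0$. From $\frac12E_0\le E_0\Pr(e(G)\ge\frac14E_0)+\frac14E_0$ we get
$\Pr(e(G)\ge\frac14E_0)\ge\frac14$. For large $q$ both events occur together with positive probability, and
$\frac14E_0\ge\frac1{16}q^{3r-1}$ by \eqref{eq:pairs}.
\end{proof}

So $S$ is tested by $mq$ independent colors, which beats its $O(m\log q)$ bits of entropy with room to spare.
Only the size of $A$ was used. Its shape matters only for cliques, through the following lemma.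

\begin{lemma}\label{lem:triangle}
Let $(x_i,y_i)$, $i=1,2,3$, be pairwise collinear points such that $x_1,x_2,x_3$ do not lie on one affine
line. Then the three slopes are equal and the three points lie on one line.
\end{lemma}

\begin{proof}
Let $\mu_{ij}$ be the slope of the $i$th and $j$th point. Adding the equations
$y_i-y_j=\mu_{ij}(x_i-x_j)$ around the triangle gives
\[
\mu_{12}(x_1-x_2)+\mu_{23}(x_2-x_3)+\mu_{31}(x_3-x_1)=0 .
\]
Substituting $x_3-x_1=-(x_1-x_2)-(x_2-x_3)$ we get
$(\mu_{12}-\mu_{31})(x_1-x_2)+(\mu_{23}-\mu_{31})(x_2-x_3)=0$. The vectors $x_1-x_2$ and $x_2-x_3$ are linearly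
independent, so all three slopes equal some $\mu$. Then $y_i-\mu x_i$ does not depend on $i$.
\end{proof}

\subsection{The smallest case: a parabola}

\begin{example}\label{ex:parabola}
Let $r=2$ and $A=\{(a,a^2):a\in\mathbb F_q\}$. An affine line
$\{(a+\lambda b,c+\lambda d):\lambda\in\mathbb F_q\}$ meets $A$ in the points given by the solutions $\lambda$
of $(a+\lambda b)^2=c+\lambda d$. If $b\ne0$ this is a quadratic equation, in every characteristic, and if
$b=0$ the line contains at most the one point $(a,a^2)$ of $A$. So no affine line contains three points of $A$.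

Now let $W$ be a set of at least three pairwise collinear points. Their first coordinates are distinct points
of $A$, so no three of them are on an affine line. By Lemma~\ref{lem:triangle}, every further point of $W$
lies on the line through two fixed ones. Thus \emph{every clique of the collinearity graph is contained in a
line}. In the graph of Lemma~\ref{lem:coloring} the vertices of a clique have distinct colors on that line, so
the graph is $K_{s+1}$-free for every $s\ge2$. It has $q^3$ vertices, and with positive probability
$\alpha_s<Cq^2$ and there are at least $q^5/16$ edges. Hence $(2,s)$ is realizable, and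
Lemma~\ref{lem:transfer} and \eqref{eq:upper} give
$\mathbf{RT}_s(n,K_{s+1},n^{\delta})=\Theta(n^{1+\delta})$ for all $s\ge2$ and $2/3<\delta<1$.
\end{example}

To approach $\delta=1/2$ we need $r\to\infty$, hence sets $A\subseteq\mathbb F_q^r$ of the size $q^{r-1}$ of a
hypersurface that contain few points of any affine line. For larger $r$ we shall allow more than two points on
an affine line, but still a number bounded independently of $q$.

\section{The norm hypersurface and the proof of Theorem~\ref{thm:conj}}\label{sec:norm}

From now on $r\ge3$ and $t:=r-1\ge2$. Let $\mathbb K=\mathbb F_{q^{r-1}}$, and recall the norm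
$\nu:\mathbb K\to\mathbb F_q$, $\nu(a)=\prod_{i=0}^{r-2}a^{q^i}$, which vanishes only at $a=0$. Identify
$\mathbb F_q^r$ with $\mathbb K\times\mathbb F_q$ as vector spaces over $\mathbb F_q$ and let
\[
A=\{(a,\nu(a)):a\in\mathbb K\},\qquad k=|A|=q^{r-1}.
\]

\begin{lemma}\label{lem:norm}
Every affine line of $\mathbb F_q^r$ contains at most $t$ points of $A$.
\end{lemma}

\begin{proof}
Consider the affine line $\{(a+\lambda b,c+\lambda d):\lambda\in\mathbb F_q\}$. If $b=0$, all its points have
the same first component, so at most one is in $A$. Let $b\ne0$. For $\lambda\in\mathbb F_q$ we have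
$\lambda^{q}=\lambda$, so
\[
\nu(a+\lambda b)=\prod_{i=0}^{r-2}\big(a^{q^i}+\lambda b^{q^i}\big)
\]
is a polynomial in $\lambda$ of degree $r-1$ with leading coefficient $\nu(b)\ne0$. Since $r-1\ge2$, it has the
same degree after subtraction of $c+\lambda d$. Hence $\nu(a+\lambda b)=c+\lambda d$ has at most $r-1=t$
solutions.
\end{proof}

The inequality $r-1\ge2$ is needed: for $r=2$ the set $A$ would itself be an affine line, which is why
Example~\ref{ex:parabola} uses a different set. For $r=3$ we have $t=2$, and all cliques lie in lines as
before. For $r\ge4$ there may be three pairwise collinear points whose first coordinates are on one affine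
line but which are not on a common line. The following objects describe all such configurations.

\begin{definition}
Let $\Lambda$ be an affine line of $\mathbb F_q^r$ with $|\Lambda\cap A|\ge2$, let $\langle\Lambda\rangle$ be
its direction space, and let $Z$ be a coset of $\langle\Lambda\rangle$ in $\mathbb F_q^r$. The set
$\kappa=(\Lambda\cap A)\times Z\subseteq V$ is called a \emph{plane}.
\end{definition}

By Lemma~\ref{lem:norm}, a plane consists of at most $t$ columns $\{x\}\times Z$ with $q$ points each, so
$|\kappa|\le tq$. Two of its points are collinear exactly when they are in different columns, because then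
$y-y'\in\langle\Lambda\rangle=\mathbb F_q(x-x')$. Every collinear pair $(x,y),(x',y')$ lies in exactly one
plane, since $\Lambda$ must be the affine line through $x$ and $x'$, and $Z$ must be $y+\langle\Lambda\rangle$.
Finally, a line and a plane share at most $t$ points, because points of a line have distinct first
coordinates. See Figure~\ref{fig:plane}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[yscale=0.65,xscale=1.1]
\foreach \x in {0,2,4} {
  \draw[gray!45] (\x,-0.35) -- (\x,4.35);
  \foreach \y in {0,1,2,3,4} { \fill (\x,\y) circle[x radius=0.06,y radius=0.1]; }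
}
\draw[thick] (0,0) -- (2,1) -- (4,2);
\draw[thick,dashed] (0,4) -- (2,3) -- (4,4) -- cycle;
\node at (5.0,2) {$\ell\cap\kappa$};
\node at (0,-0.85) {$\{x_1\}\times Z$};
\node at (2,-0.85) {$\{x_2\}\times Z$};
\node at (4,-0.85) {$\{x_3\}\times Z$};
\end{tikzpicture}
\caption{A plane $\kappa=(\Lambda\cap A)\times Z$ with $\Lambda\cap A=\{x_1,x_2,x_3\}$ (schematic). Each column
has $q$ points (here $q=5$), and two points are collinear exactly when they lie in different columns. Solid:
three points on one line $\ell$. Dashed: three pairwise collinear points that are not on a common line. Such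
configurations with more than $s$ points are the obstruction when $s<t$.}
\label{fig:plane}
\end{figure}

\begin{lemma}[Cliques]\label{lem:cliques}
A set $W$ of pairwise collinear points is contained in a line or in a plane. In the latter case its points lie
in different columns of the plane, so $|W|\le t$.
\end{lemma}

\begin{proof}
We may assume $|W|\ge2$. The first coordinates of the points of $W$ are distinct. If they all lie on one affine
line $\Lambda$, then all differences of second coordinates lie in $\langle\Lambda\rangle$, so $W$ lies in a
plane over $\Lambda$, with one point in each column that it meets.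

Otherwise there are $u_i=(x_i,y_i)\in W$, $i=1,2,3$, with $x_1,x_2,x_3$ not on one affine line. By
Lemma~\ref{lem:triangle} they lie on a line $\ell$ of some slope $\mu$. Let $u_4=(x_4,y_4)$ be another point
of $W$. The three affine lines through two of $x_1,x_2,x_3$ have no common point. So there are $i\ne j$ in
$\{1,2,3\}$ such that $x_i,x_j,x_4$ are not on one affine line. By Lemma~\ref{lem:triangle} the slope of
$u_i,u_4$ equals that of $u_i,u_j$, which is $\mu$. Hence $u_4\in\ell$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Let $s\ge r-1=t$ and let $G$ be the random graph of Lemma~\ref{lem:coloring} for the norm hypersurface $A$. A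
clique of $G$ contained in a line $\ell$ has distinct $\chi_\ell$-colors, hence at most $s$ vertices. A clique
contained in a plane has at most $t\le s$ vertices. By Lemma~\ref{lem:cliques} there are no others, so $G$ is
$K_{s+1}$-free. With Lemma~\ref{lem:coloring} we see that $(r,s)$ is realizable, and Lemma~\ref{lem:transfer}
yields $\mathbf{RT}_s(n,K_{s+1},f)\ge c'nf$ for $C'n^{r/(2r-1)}\le f\le n$. As $r/(2r-1)<\delta<1$, the
threshold $f=n^{\delta}$ is in this range for large $n$. The upper bound is \eqref{eq:upper}.
\end{proof}

\section{Small \texorpdfstring{$s$}{s}: coloring the planes as well}\label{sec:planes}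

If $s<t$, a plane may contain cliques of the line-colored graph with more than $s$ vertices, such as the dashed
triangle in Figure~\ref{fig:plane} when $s=2$. The remedy is to treat planes as we treated lines.

\medskip
\noindent\textbf{Construction.} Choose uniformly random colorings $\chi_\ell:\ell\to[s]$ for all lines and
$\psi_\kappa:\kappa\to[s]$ for all planes, with all values $\chi_\ell(u)$ and $\psi_\kappa(u)$ independent. Let
$u\sim v$ in $G$ if $u,v$ are collinear and
\[
\chi_\ell(u)\ne\chi_\ell(v),\qquad \psi_\kappa(u)\ne\psi_\kappa(v),
\]
where $\ell$ and $\kappa$ are the unique line and the unique plane containing both points.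

\medskip
By Lemma~\ref{lem:cliques} a clique of $G$ lies in a line $\ell$ or a plane $\kappa$. Its points then have
distinct $\chi_\ell$-colors or distinct $\psi_\kappa$-colors, so there are at most $s$ of them. Hence $G$ is
$K_{s+1}$-free for every $s\ge2$. Each collinear pair is an edge with probability $(1-\frac1s)^2\ge\frac14$, so
$\mathbb E\,e(G)\ge\frac14E_0$. As in Lemma~\ref{lem:coloring} this gives
$\Pr(e(G)\ge\frac18E_0)\ge\frac18$, and $\frac18E_0\ge\frac1{32}q^{3r-1}$ by \eqref{eq:pairs}. It remains to
show that the second coloring does not spoil $\alpha_s$.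

\begin{proposition}\label{prop:alpha}
Let $s\ge2$ and $r\ge3$. There is $C=C(s,r)\ge1$ such that with high probability $\alpha_s(G)<Cq^r$.
\end{proposition}

The proposition shows that for large $q$ some outcome has all three required properties. So $(r,s)$ is
realizable for all $s\ge2$, $r\ge3$, and Theorem~\ref{thm:strong} follows from Lemma~\ref{lem:transfer} and
\eqref{eq:upper}. The rest of this section and the next section prove Proposition~\ref{prop:alpha}.

\medskip
\noindent\textbf{Constants.} Throughout,
\begin{equation}\label{eq:constants}
\varepsilon=\frac1{4s^2},\qquad a=\frac{\varepsilon^2}{288\,t},\qquad m=\lceil Cq^r\rceil,\qquad M=m\log^2q,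
\end{equation}
where $C=C(s,r)\ge24s^2$ is fixed so large that
\begin{equation}\label{eq:Cchoice}
ay\ge4\log y+\log(4\mathrm e)+2\qquad\text{for all }y\ge C/8 .
\end{equation}
We show that with high probability every $m$-set $S\subseteq V$ contains a $K_s$ of $G$.

\subsection{Separating the two colorings}

We first isolate what is needed from $\psi$, so that $\chi$ can be handled by a union bound as before. Call a
collinear pair $u,v$ \emph{bad} if $\psi_\kappa(u)=\psi_\kappa(v)$ for its plane $\kappa$. Call a set of
$s$ points of a line \emph{good} if it contains no bad pair. These notions depend on $\psi$ only. For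
$S\subseteq V$ let $x_\ell=|S\cap\ell|$, and let $g_\ell(S)$ be the maximum number of pairwise disjoint good
$s$-subsets of $S\cap\ell$.

\begin{lemma}\label{lem:manygood}
With high probability over $\psi$, $\sum_\ell g_\ell(S)\ge M$ for all $S\subseteq V$ with $|S|=m$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:alpha} from Lemma~\ref{lem:manygood}]
Fix $\psi$ with the property in the lemma; $\chi$ is still random. A good $s$-set on $\ell$ forms a $K_s$ in
$G$ if $\chi_\ell$ gives its points distinct colors. This has probability $p=s!/s^s$, independently for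
disjoint sets on one line and for sets on different lines. Hence for each $m$-set $S$
\[
\Pr\big(G[S]\not\supseteq K_s\big)\le(1-p)^{M}\le\exp(-p\,m\log^2q).
\]
There are at most $\exp((2r-1)m\log q)$ sets $S$, so with high probability all of them contain a $K_s$, and
$\alpha_s(G)\le m-1<Cq^r$.
\end{proof}

Lemma~\ref{lem:manygood} concerns only $\psi$. The idea is this. If few good $s$-sets exist, then on most lines
the graph of non-bad pairs in $S$ is $K_s$-free. By Tur\'an's theorem about a fraction $\frac1{s-1}$ of the
pairs is then bad, although a pair is bad only with probability $\frac1s$. We have to exclude this deviation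
\emph{for all $S$ simultaneously}. The tool is the next lemma.

\begin{lemma}[Concentration]\label{lem:conc}
Let $F$ be a nonempty set of collinear pairs, fixed independently of $\psi$, and let $D>0$. Suppose that for
each plane $\kappa$ the points of $\kappa$ can be ordered, independently of $\psi$, so that each is joined to
at most $D$ earlier points by pairs of $F$. If $B_F$ is the number of bad pairs in $F$, then for all $\tau>0$
\[
\Pr\Big(B_F-\frac{|F|}s\ge\tau\Big)\le\exp\Big(-\frac{\tau^2}{2D|F|}\Big).
\]
\end{lemma}

\begin{proof}
Reveal the colors plane by plane, and within a plane in the given order. When $\psi_\kappa(v)$ is revealed,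
let $Z_{\kappa,v}=\sum_u\big(\mathbf 1[\psi_\kappa(u)=\psi_\kappa(v)]-\frac1s\big)$, summed over the earlier
points $u$ of $\kappa$ with $uv\in F$. Let $D_{\kappa,v}\le D$ be the number of these $u$. As $\psi_\kappa(v)$
is uniform given the past, $Z_{\kappa,v}$ has conditional mean $0$, and $|Z_{\kappa,v}|\le D_{\kappa,v}$. Each
pair of $F$ lies in exactly one plane, so $B_F-|F|/s=\sum Z_{\kappa,v}$ and
$\sum D_{\kappa,v}^2\le D\sum D_{\kappa,v}=D|F|$. The Azuma--Hoeffding inequality says that a sum of martingale
differences $Z_j$ with $|Z_j|\le D_j$ is at least $\tau$ with probability at most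
$\exp(-\tau^2/(2\sum D_j^2))$. This is the claim.
\end{proof}

We also use Tur\'an's theorem in this form: a $K_s$-free graph on $x$ vertices has at most
$(1-\frac1{s-1})\frac{x^2}2$ edges. So if a set of $x$ points on a line contains no good $s$-set, its number of
bad pairs is at least
\begin{equation}\label{eq:turan}
\binom x2-\Big(1-\frac1{s-1}\Big)\frac{x^2}2=\frac{x^2}{2(s-1)}-\frac x2 .
\end{equation}

\subsection{Lines with many points of \texorpdfstring{$S$}{S}}

On a single line there is little choice of subsets, so a union bound is easy. Let
\[
\lambda=\big\lceil16s^4t(2r+1)\log q\big\rceil .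
\]

\begin{lemma}\label{lem:rich}
With high probability every set of $\lambda$ points on a line contains a good $s$-set. If this holds, then
$g_\ell(S)\ge x_\ell/(2s)$ whenever $x_\ell\ge2\lambda$.
\end{lemma}

\begin{proof}
Let $Q$ be a set of $\lambda$ points on a line and $F$ the set of all its pairs, so
$|F|=\binom\lambda2\le\lambda^2/2$. If $Q$ contains no good $s$-set, then by \eqref{eq:turan}
\[
B_F-\frac{|F|}s\ge\frac{\lambda^2}{2(s-1)}-\frac\lambda2-\frac{\lambda^2}{2s}
=\frac{\lambda^2}{2s(s-1)}-\frac\lambda2\ge\frac{\lambda^2}{2s^2}-\frac\lambda2\ge\frac{\lambda^2}{4s^2},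
\]
where the last step uses $\lambda\ge2s^2$. Each plane contains at most $t$ points of $Q$, so
Lemma~\ref{lem:conc} applies with $D=t$ and any order. The probability is at most
\[
\exp\Big(-\frac{\lambda^4}{16s^4\cdot t\lambda^2}\Big)=\exp\Big(-\frac{\lambda^2}{16s^4t}\Big)
\le q^{-(2r+1)\lambda}.
\]
The number of choices of the line and of $Q$ is at most $q^{r+1}k^{\lambda}=q^{r+1+(r-1)\lambda}\le q^{2r\lambda}$,
so the expected number of failures is at most $q^{-\lambda}\to0$.

For the second statement remove disjoint good $s$-sets from $S\cap\ell$ as long as at least $\lambda$ points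
remain. At least $(x_\ell-\lambda)/s\ge x_\ell/(2s)$ sets are removed.
\end{proof}

\subsection{An exceptional set has too many bad pairs}

For $S\subseteq V$ with $|S|=m$ let
\[
\mathcal R=\mathcal R(S)=\{\ell:x_\ell\ge q^{1/4}\},\qquad
E(S)=\{\text{collinear pairs in $S$ whose line is not in }\mathcal R\},
\]
and $P=P(S)=|E(S)|=\sum_{\ell\notin\mathcal R}\binom{x_\ell}2$. Call an $m$-set $S$ \emph{admissible} if
\begin{equation}\label{eq:admissible}
|\mathcal R|\le2sMq^{-1/4}\qquad\text{and}\qquad\frac C8\,mq\le P\le2\lambda mq .
\end{equation}
This does not depend on $\psi$. Let $B=B(S)$ be the number of bad pairs in $E(S)$.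

\begin{lemma}\label{lem:exceptional}
Let $q$ be large and suppose that the event of Lemma~\ref{lem:rich} holds. If $|S|=m$ and
$\sum_\ell g_\ell(S)<M$, then $S$ is admissible and $B-P/s\ge2\varepsilon P$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rich},
\begin{equation}\label{eq:heavy}
\sum_{\ell:\,x_\ell\ge2\lambda}x_\ell\le2s\sum_\ell g_\ell(S)<2sM .
\end{equation}
For large $q$ we have $q^{1/4}\ge2\lambda$, so \eqref{eq:heavy} gives $|\mathcal R|\le2sMq^{-1/4}$. Next we
bound $P$ from above. Lines with $x_\ell<2\lambda$ contribute at most
$\sum_\ell\frac12x_\ell\cdot2\lambda\le\lambda mq$ to $P$. Lines with $2\lambda\le x_\ell<q^{1/4}$ contribute at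
most $\frac12q^{1/4}\cdot2sM=s\,m\,q^{1/4}\log^2q\le\lambda mq$. So $P\le2\lambda mq$.

For the lower bound let $w=\sum_{\ell\notin\mathcal R}x_\ell$. By \eqref{eq:heavy},
$w\ge mq-2sM\ge\frac34mq$ for large $q$, and $mq\ge Cq^{r+1}=CL$. By convexity, and since
$\frac34C-1\ge\frac C2$,
\[
P=\frac12\Big(\sum_{\ell\notin\mathcal R}x_\ell^2-w\Big)\ge\frac w2\Big(\frac wL-1\Big)
\ge\frac w2\Big(\frac34C-1\Big)\ge\frac12\cdot\frac34mq\cdot\frac C2\ge\frac C8\,mq .
\]
So $S$ is admissible.

Now we count bad pairs. Fewer than $M$ lines have $g_\ell(S)\ge1$. Those outside $\mathcal R$ carry together at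
most $\frac12Mq^{1/2}\le mq$ pairs of $E(S)$. On each line $\ell\notin\mathcal R$ with $g_\ell(S)=0$ the number
of bad pairs in $S\cap\ell$ is, by \eqref{eq:turan}, at least
$\frac{x_\ell^2}{2(s-1)}-\frac{x_\ell}2\ge\frac1{s-1}\binom{x_\ell}2-\frac{x_\ell}2$. Summing over these lines,
\[
B\ge\frac{P-mq}{s-1}-\frac{mq}2\ge\frac P{s-1}-\frac32mq\ge\frac P{s-1}-\frac{12}C\,P,
\]
where the last step uses $mq\le8P/C$. As $C\ge24s^2$ we get
$B-\frac Ps\ge\big(\frac1{s(s-1)}-\frac1{2s^2}\big)P\ge\frac1{2s^2}P=2\varepsilon P$.
\end{proof}

Hence Lemma~\ref{lem:manygood} follows from Lemma~\ref{lem:rich} and the next statement.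

\begin{lemma}\label{lem:main}
With high probability, $B(S)-P(S)/s<2\varepsilon P(S)$ for every admissible $S$.
\end{lemma}

\section{Core decomposition and the proof of Lemma~\ref{lem:main}}\label{sec:cores}

\subsection{Where the direct union bound fails}

In Lemma~\ref{lem:conc} for $F=E(S)$ we can always take $D=tq$, since $|\kappa|\le tq$. This bounds the
probability that a given admissible $S$ fails by $\exp(-2\varepsilon^2P/(tq))$. When $P$ has its smallest
order $Cmq$, the exponent is of order $Cm$. But there are $\exp(\Theta(m\log q))$ sets of $m$ points, so the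
union bound misses by a factor $\log q$ in the exponent.

The estimate $D=tq$ is realistic only in planes of which $S$ fills a constant proportion, and the part of $S$
in such planes has much lower entropy. Suppose for illustration that $P=O(mq)$. Only $O(m/q)$ planes can
contain at least a constant times $q^2$ pairs of $E(S)$. Naming these planes costs only a factor
$\exp(O(\frac mq\log q))=\exp(o(m))$. Their union has $O(m)$ points, so the part of $S$ inside it can be chosen
in $\exp(O(m))$ ways. In general $S$ has parts of different densities. We therefore split $E(S)$ according to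
density inside planes and balance, part by part, the degeneracy $D$ against the number of choices \emph{of the
points that determine the part}.

\subsection{The decomposition}

Fix an admissible $S$. For a plane $\kappa$ let $E_\kappa$ be the graph on $S\cap\kappa$ formed by the pairs of
$E(S)$ inside $\kappa$. Then $E(S)$ is the disjoint union of the edge sets of the $E_\kappa$. Recall that the
\emph{$d$-core} of a graph is the largest vertex set $W$ such that every vertex of $W$ has at least $d$
neighbors in $W$. It is unique, since the union of two sets with this property has it too, and possibly empty.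
It is what remains when vertices of current degree less than $d$ are deleted one after another. Let
\[
d_i=2^{-i}tq\quad(i\ge0),\qquad I=\max\{i:d_i\ge q^{3/4}\},
\]
so $d_I<2q^{3/4}$ and $I=O(\log q)$. For $0\le i\le I$ let $K_i(\kappa)$ be the $d_i$-core of $E_\kappa$, and
put $K_{I+1}(\kappa)=S\cap\kappa$. Then
\[
\emptyset=K_0(\kappa)\subseteq K_1(\kappa)\subseteq\dots\subseteq K_{I+1}(\kappa),
\]
where $K_0(\kappa)$ is empty because all degrees are less than $|\kappa|\le tq=d_0$. For $1\le i\le I+1$ let
$E^i_\kappa$ be the set of edges of $E_\kappa$ with both ends in $K_i(\kappa)$ but not both in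
$K_{i-1}(\kappa)$, and let $E^i=\bigcup_\kappa E^i_\kappa$. The sets $E^1,\dots,E^{I+1}$ partition $E(S)$. None
of these objects depends on $\psi$. With
\[
Y_i=\sum_{uv\in E^i}\Big(\mathbf 1[uv\text{ bad}]-\frac1s\Big)\qquad\text{we have}\qquad
B-\frac Ps=\sum_{i=1}^{I+1}Y_i .
\]

\begin{lemma}\label{lem:layer}
For fixed admissible $S$, every $1\le i\le I+1$ and $\tau>0$,
\[
\Pr(Y_i\ge\tau)\le\exp\Big(-\frac{\tau^2}{2d_{i-1}|E^i|}\Big)\quad\text{if }E^i\ne\emptyset,
\]
and $Y_i=0$ if $E^i=\emptyset$.
\end{lemma}

\begin{proof}
In $E_\kappa[K_i(\kappa)]$ delete, one after another, vertices of current degree less than $d_{i-1}$. The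
process ends with the $d_{i-1}$-core of this graph, which is $K_{i-1}(\kappa)$ because
$K_{i-1}(\kappa)\subseteq K_i(\kappa)$. The edges destroyed are exactly those of $E^i_\kappa$. Order the points
of $\kappa$ as follows: first $K_{i-1}(\kappa)$, then the deleted vertices in the reverse order of deletion,
then the rest. A deleted vertex is joined by $E^i_\kappa$ to fewer than $d_{i-1}$ earlier points, namely its
neighbors at the time of deletion. The points of $K_{i-1}(\kappa)$ are not joined to each other by
$E^i_\kappa$, and the remaining points are on no edge of $E^i_\kappa$. So Lemma~\ref{lem:conc} applies to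
$F=E^i$ with $D=d_{i-1}$.
\end{proof}

Let $\varepsilon_i=\frac\varepsilon6\,2^{-i/4}$. Since $\sum_{i\ge1}2^{-i/4}=1/(2^{1/4}-1)<6$, we have
$\sum_{i\ge1}\varepsilon_i<\varepsilon$. So Lemma~\ref{lem:main} follows once we show that, with high
probability, for all admissible $S$
\begin{equation}\label{eq:goal}
Y_{I+1}<\varepsilon P\qquad\text{and}\qquad Y_i<\varepsilon_iP\quad(1\le i\le I).
\end{equation}
The rate $2^{-i/4}$ is chosen so that the sum converges, while $\varepsilon_i^2/d_{i-1}$, which will appear in
the exponent, still grows geometrically with $i$.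

\subsection{The sparse part}

Let $i=I+1$. By Lemma~\ref{lem:layer} with $d_I<2q^{3/4}$ and $|E^{I+1}|\le P$, a fixed admissible $S$ violates
the first inequality of \eqref{eq:goal} with probability at most
\[
\exp\Big(-\frac{\varepsilon^2P^2}{4q^{3/4}P}\Big)\le\exp\Big(-\frac{\varepsilon^2C}{32}\,m\,q^{1/4}\Big),
\]
using $P\ge\frac C8mq$. This beats the at most $\exp((2r-1)m\log q)$ choices of $S$.

\subsection{The dense parts: what determines \texorpdfstring{$E^i$}{Ei}}

Let $1\le i\le I$. We avoid a union bound over all $S$, because $E^i$ depends on less than $S$. Let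
$S_i=\bigcup_\kappa K_i(\kappa)\subseteq S$.

\begin{lemma}\label{lem:determined}
For $1\le i\le I$ the set $E^i$ is determined by the pair $(S_i,\mathcal R)$.
\end{lemma}

\begin{proof}
For each plane $\kappa$ form the graph of all collinear pairs of $S_i\cap\kappa$ whose line is not in
$\mathcal R$. This is $E_\kappa[S_i\cap\kappa]$. The set $S_i\cap\kappa$ may be larger than $K_i(\kappa)$,
because it can contain points contributed by other planes, but
$K_{i-1}(\kappa)\subseteq K_i(\kappa)\subseteq S_i\cap\kappa\subseteq S\cap\kappa$. The $d$-core of an induced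
subgraph is contained in that of the whole graph, with equality if the subgraph contains the latter. Hence the
$d_i$-core and the $d_{i-1}$-core of $E_\kappa[S_i\cap\kappa]$ are $K_i(\kappa)$ and $K_{i-1}(\kappa)$, and
$E^i_\kappa$ can be read off.
\end{proof}

\subsection{The dense parts: counting}

We group admissible sets by the size of $P$. Consider those with
\begin{equation}\label{eq:rho}
\rho mq\le P<2\rho mq,\qquad\rho=2^jC/8,\quad j\ge0,\quad\rho\le2\lambda .
\end{equation}
By \eqref{eq:admissible} these classes cover all admissible sets. There are $O(\log\log q)$ of them, and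
$\rho=O(\log q)$. Also $\rho\ge C/8\ge1$. Fix $i$ and $\rho$ and count the pairs $(S_i,\mathcal R)$ arising from
this class.

Let $\mathcal H=\{\kappa:K_i(\kappa)\ne\emptyset\}$. If $\kappa\in\mathcal H$, then $E_\kappa[K_i(\kappa)]$ has
minimum degree at least $d_i$, hence more than $d_i$ vertices and at least $d_i^2/2$ edges. The $E_\kappa$ have
$P$ edges in total, and $d_i\ge q^{3/4}$, so
\[
|\mathcal H|\le\frac{2P}{d_i^2}\le\frac{4\rho mq}{d_i^2}\le4\rho mq^{-1/2},\qquad
\Big|\bigcup_{\kappa\in\mathcal H}\kappa\Big|\le tq\cdot\frac{4\rho mq}{d_i^2}=\frac{4\rho4^im}t\le4\rho4^im .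
\]

\begin{itemize}
\item The number of possible $\mathcal R$ is at most $(L+1)^{2sMq^{-1/4}}=\mathrm e^{o(m)}$, because
$M\log(L+1)=O(m\log^3q)$.
\item A plane is determined by two of its points in different columns, so there are at most $|V|^2$ planes. The
number of possible $\mathcal H$ is at most $(|V|^2+1)^{4\rho mq^{-1/2}}=\mathrm e^{o(m)}$, because
$\rho\log|V|=O(\log^2q)$.
\item Given $\mathcal H$, the set $S_i$ is a subset of size at most $m$ of $\bigcup_{\kappa\in\mathcal H}\kappa$.
A set of $v\ge m$ elements has at most
\[
\sum_{j\le m}\binom vj\le\Big(\frac vm\Big)^m\sum_{j}\binom vj\Big(\frac mv\Big)^j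
=\Big(\frac vm\Big)^m\Big(1+\frac mv\Big)^v\le\Big(\frac{\mathrm ev}m\Big)^m
\]
subsets of size at most $m$. With $v\le4\rho4^im$ this is at most $(4\mathrm e\rho4^i)^m$. If the union has
fewer than $m$ points there are at most $2^m$ subsets, which is less.
\end{itemize}
The $o(m)$ terms are uniform in $i$ and $\rho$. So at most $(4\mathrm e\rho4^i)^m\,\mathrm e^{o(m)}$ pairs
$(S_i,\mathcal R)$ arise from the class.

\subsection{The dense parts: union bound}

If $Y_i\ge\varepsilon_iP$ for a set in the class \eqref{eq:rho}, then $E^i\ne\emptyset$,
$Y_i\ge\varepsilon_i\rho mq$, and $|E^i|\le P<2\rho mq$. Fix a pair $(S_i,\mathcal R)$ arising from the class.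
By Lemma~\ref{lem:determined}, all $S$ in the class that give this pair have the same $E^i$, and hence the same
random variable $Y_i$. Applying Lemma~\ref{lem:layer} to one of them, with $d_{i-1}=2^{1-i}tq$, we see that the
probability that $Y_i\ge\varepsilon_i\rho mq$ is at most
\[
\exp\Big(-\frac{\varepsilon_i^2\rho^2m^2q^2}{2d_{i-1}\cdot2\rho mq}\Big)
=\exp\Big(-\frac{\varepsilon_i^2\,2^i\rho\,m}{8t}\Big)
=\exp\Big(-\frac{\varepsilon^2}{288t}\,2^{i/2}\rho\,m\Big)=\exp\big(-a\,2^{i/2}\rho\,m\big),
\]
with $a$ as in \eqref{eq:constants}. Hence for given $i$ and $\rho$ the probability that \eqref{eq:goal} fails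
for some set of the class at level $i$ is at most
\[
\exp\Big(m\big[\log(4\mathrm e\rho4^i)+o(1)-a\rho2^{i/2}\big]\Big).
\]
The logarithm of the number of choices grows linearly in $i$ and logarithmically in $\rho$, while the
probability exponent grows geometrically in $i$ and linearly in $\rho$, so a large constant $C$ suffices for
all levels. Indeed, put $y=\rho2^{i/2}\ge C/8$. Since $\rho\ge1$, we have $\rho4^i\le\rho^44^i=y^4$. By
\eqref{eq:Cchoice} the bracket is at most
\[
\log(4\mathrm e)+4\log y-ay+o(1)\le-2+o(1)\le-1
\]
for large $q$. Summing over $O(\log q)$ values of $i$ and $O(\log\log q)$ values of $\rho$, the total failure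
probability is at most $O(\log^2q)\,\mathrm e^{-m}\to0$.

This proves \eqref{eq:goal} with high probability for all admissible $S$, hence Lemma~\ref{lem:main}. With
Lemmas~\ref{lem:rich} and~\ref{lem:exceptional}, Lemma~\ref{lem:manygood} follows, and so do
Proposition~\ref{prop:alpha} and Theorem~\ref{thm:strong}. \qed

\section{No admissible graphs below \texorpdfstring{$\sqrt n$}{sqrt n}}\label{sec:range}

\begin{proof}[Proof of Proposition~\ref{prop:range}]
Let $G$ be $K_{s+1}$-free with $n\ge\max(9,s^2)$ vertices and maximum degree $\Delta$. Then
$\alpha_s(G)\ge\Delta$, and $\alpha_s(G)\ge\alpha(G)$ because an independent set is $K_s$-free for $s\ge2$.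

Suppose first that $\Delta\ge\max(3,s)$. Brooks' theorem says that a connected graph of maximum degree
$\Delta\ge3$ other than $K_{\Delta+1}$ is $\Delta$-colorable. No component of $G$ is $K_{\Delta+1}$, since
$\Delta+1\ge s+1$, and components of maximum degree less than $\Delta$ are $\Delta$-colorable greedily. Hence
$\chi(G)\le\Delta$ and $\alpha(G)\ge n/\Delta$, so $\alpha_s(G)\ge\max(\Delta,n/\Delta)\ge\sqrt n$.

Otherwise $\Delta+1\le\max(3,s)$, and a greedy coloring gives
$\alpha(G)\ge n/(\Delta+1)\ge n/\max(3,s)\ge\sqrt n$, where the last step is $n\ge\max(9,s^2)$. The second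
assertion follows because $n^{\delta}\le\sqrt n$ for $\delta\le\frac12$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BD} Patrick Bennett and Andrzej Dudek, \emph{On the Ramsey-Tur\'an number with small
$s$-independence number}, arXiv:1510.03950 (2015).
\end{thebibliography}

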